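\title{Algebraic lattices as intervals in the lattice of monoids on an infinite set}

\begin{abstract}
Let $X$ be an infinite set. We prove that every algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to an interval of the lattice of submonoids of the full transformation monoid $X^X$, and hence to an interval of the lattice of clones on $X$. This answers a question posed in a survey of Goldstern and Pinsker. Conversely, every interval of either lattice is of this kind. The intervals are found in the direct powers of a single countable monoid with zero, which is built by repeatedly adjoining pairs of brackets $l,r$ subject to a relation $lyr=x$.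
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an infinite set. For $n\ge1$ let $\mathcal{O}^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and let $\mathcal{O}$ be the disjoint union of the sets $\mathcal{O}^{(n)}$. A \emph{clone} on $X$ is a set $\mathcal{C}\subseteq\mathcal{O}$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition: if $f\in\mathcal{C}$ is $n$-ary and $g_1,\dots,g_n\in\mathcal{C}$ are $m$-ary, then the $m$-ary operation $\vec x\mapsto f(g_1(\vec x),\dots,g_n(\vec x))$ lies in $\mathcal{C}$. Ordered by inclusion, the clones on $X$ form a complete lattice $\operatorname{Cl}(X)$. Its least element is the clone $\mathcal{J}$ of projections, and $\langle F\rangle$ denotes the clone generated by $F\subseteq\mathcal{O}$.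

At the bottom of $\operatorname{Cl}(X)$ lie the transformation monoids. For a monoid $A$ let $\operatorname{Sub}(A)$ be the lattice of its submonoids. If $M$ is a submonoid of $\mathcal{O}^{(1)}=X^X$, then the operations $f\circ\pi^n_k$ with $f\in M$ form a clone, which is $\langle M\rangle$; in particular $\langle\mathcal{O}^{(1)}\rangle$ consists of the operations that depend on at most one variable. Conversely, if $\mathcal{C}\subseteq\langle\mathcal{O}^{(1)}\rangle$ is a clone and $g=f\circ\pi^n_k\in\mathcal{C}$, then $f(x)=g(x,\dots,x)$ lies in $\mathcal{C}$, so $\mathcal{C}=\langle\mathcal{C}\cap\mathcal{O}^{(1)}\rangle$. Thus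
\begin{equation}\label{eq:monoids}
\operatorname{Sub}(X^X)\;\cong\;[\mathcal{J},\langle\mathcal{O}^{(1)}\rangle]\;\subseteq\;\operatorname{Cl}(X),
\end{equation}
and either side is called the \emph{lattice of monoids} on $X$. Here and below an \emph{interval} of a lattice is a set $[a,b]=\{c: a\le c\le b\}$ with $a\le b$.

One way to measure how complicated these lattices are is to ask which lattices occur in them. An element $k$ of a complete lattice is \emph{compact} if $k\le\bigvee Y$ implies $k\le\bigvee Y_0$ for some finite $Y_0\subseteq Y$, and a complete lattice is \emph{algebraic} if every element is a join of compact elements. In $\operatorname{Cl}(X)$ and $\operatorname{Sub}(X^X)$ the compact elements are the finitely generated members, and a counting argument (Proposition~\ref{prop:upper}) shows that every interval of either lattice is algebraic with at most $2^{|X|}$ compact elements. Pinsker proved that every algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a complete sublattice of $\operatorname{Cl}(X)$. A sublattice may omit elements that lie between its members, and an interval may not. The survey of Goldstern and Pinsker \cite{GP}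 asks for intervals, and asks for them among the monoids:

\begin{quote}
\emph{Is every algebraic lattice with at most $2^{|X|}$ compact elements isomorphic to an interval of the lattice of monoids, that is, to a subinterval of $[\mathcal{J},\langle\mathcal{O}^{(1)}\rangle]$?}
\end{quote}

Power sets are the simplest case, and they already attain the bound.

\begin{example}\label{ex:powerset}
Fix distinct points $p,q\in X$ and let $Z$ be the set of maps $f\colon X\to\{p,q\}$ with $f(p)=f(q)=p$. Then $|Z|=2^{|X|}$, and the composition of any two members of $Z$ is the constant map $z$ with value $p$. Hence every set between $M=\{\mathrm{id},z\}$ and $N=\{\mathrm{id}\}\cup Z$ is a monoid, and $[M,N]$ is the power set of $Z\setminus\{z\}$. Its compact elements are the finite subsets, and there are $2^{|X|}$ of them.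
\end{example}

The example suggests that counting is the only obstruction. On the other hand, it works because nothing generates anything else, whereas a general lattice prescribes exactly which elements generate which; and a monoid that realizes the prescription is of no use unless it acts faithfully on $X$, which a monoid with $2^{|X|}$ elements need not do (Example~\ref{ex:ordinal}). The answer is nevertheless yes.

\begin{theorem}\label{thm:main}
Let $X$ be an infinite set and $L$ an algebraic lattice with at most $2^{|X|}$ compact elements. Then there are submonoids $M\subseteq N$ of $X^X$ such that the interval $[M,N]$ of $\operatorname{Sub}(X^X)$ is isomorphic to $L$.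
\end{theorem}

A \emph{monoid with zero} is a monoid with an absorbing element $0\ne1$. The monoids in Theorem~\ref{thm:main} come from the direct powers of one countable monoid.

\begin{theorem}\label{thm:universal}
There is a countable monoid with zero $W$ such that, for every cardinal $\lambda\ge1$, the intervals of $\operatorname{Sub}(W^\lambda)$ are, up to isomorphism, exactly the algebraic lattices with at most $|W^\lambda|=\aleph_0^\lambda$ compact elements.
\end{theorem}

The number $\aleph_0^\lambda$ is $\aleph_0$ for finite $\lambda$, and it is $2^\lambda$ for infinite $\lambda$ because $2^\lambda\le\aleph_0^\lambda\le(2^\lambda)^\lambda=2^\lambda$.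

\begin{theorem}\label{thm:classification}
For an infinite set $X$ the following classes of lattices coincide up to isomorphism:
\begin{enumerate}
\item[(i)] algebraic lattices with at most $2^{|X|}$ compact elements;
\item[(ii)] intervals of the lattice of monoids $[\mathcal{J},\langle\mathcal{O}^{(1)}\rangle]$;
\item[(iii)] intervals of $\operatorname{Cl}(X)$.
\end{enumerate}
\end{theorem}

The proof has two parts that run in parallel. Let $S$ be the semilattice of compact elements of $L$. The first part builds an abstract monoid $N$ whose elements carry labels in $S$, in such a way that $x$ is generated by $y_1$, $y_2$ and the elements of label $0$ whenever the label of $x$ lies below the join of the labels of $y_1$ and $y_2$ (Sections \ref{sec:labels} and \ref{sec:brackets}). The second part represents $N$ by $\lambda$-tuples over a countable monoid (Section~\ref{sec:coordinates}); this is possible because the construction sends most products to $0$, as in Example~\ref{ex:powerset}. Section~\ref{sec:construction} combines the two. We work in ZFC.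

\section{Algebraic lattices, closure operators and rewriting}\label{sec:background}

A \emph{join-semilattice with $0$} is a partially ordered set $S$ with a least element $0$ in which any two elements $s,t$ have a least upper bound $s\vee t$. An \emph{ideal} of $S$ is a nonempty subset that is downward closed and closed under $\vee$, and $\operatorname{Id}(S)$ is the lattice of ideals under inclusion. An algebraic lattice is determined by its compact elements in the following way; see \cite{Gratzer,BS}.

\begin{proposition}\label{prop:ideals}
Let $L$ be an algebraic lattice. The compact elements of $L$ form a join-semilattice $S$ with $0$, and $L\cong\operatorname{Id}(S)$.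
\end{proposition}

A closure operator $\operatorname{cl}$ on a set $A$ is \emph{finitary} if $\operatorname{cl}(F)=\bigcup\{\operatorname{cl}(F_0): F_0\subseteq F\text{ finite}\}$ for all $F\subseteq A$. The closed sets then form an algebraic lattice whose compact elements are the closures of finite sets. Indeed, every closed set is the join of the closures of its finite subsets, so a compact closed set is the join of finitely many of these and is itself the closure of a finite set. Conversely, if $F$ is finite and $\operatorname{cl}(F)\subseteq\bigvee_iC_i=\operatorname{cl}(\bigcup_iC_i)$, then each element of $F$ lies in the closure of a finite subset of $\bigcup_iC_i$, so $F$ lies in the join of finitely many $C_i$.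

\begin{proposition}\label{prop:upper}
If $A$ is a monoid of infinite cardinality $\kappa$, then every interval of $\operatorname{Sub}(A)$ is an algebraic lattice with at most $\kappa$ compact elements. If $X$ is an infinite set, then every interval of $\operatorname{Cl}(X)$ is an algebraic lattice with at most $2^{|X|}$ compact elements.
\end{proposition}

\begin{proof}
Let $M\subseteq N$ be submonoids of $A$, and for $F\subseteq N$ let $\operatorname{cl}(F)$ be the submonoid generated by $M\cup F$. The closed sets of this operator on $N$ are the members of $[M,N]$. It is finitary: the sets $\operatorname{cl}(F_0)$ with $F_0\subseteq F$ finite form a directed family of submonoids, so their union is a submonoid, and it contains $M\cup F$. Hence $[M,N]$ is algebraic and has at most as many compact elements as $N$ has finite subsets, that is, at most $\kappa$. A composition involves only finitely many operations, so a directed union of clones is a clone and the same argument applies to $\operatorname{Cl}(X)$, with $\kappa=|\mathcal{O}|=\aleph_0\cdot|X|^{|X|}=2^{|X|}$.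
\end{proof}

Finally, let $\to$ be a binary relation on a set and $\to^*$ its reflexive and transitive closure. The relation \emph{terminates} if there is no infinite chain $s_0\to s_1\to\cdots$, and it is \emph{locally confluent} if, whenever $s\to t$ and $s\to t'$, there is $u$ with $t\to^*u$ and $t'\to^*u$. \emph{Newman's lemma} states that if $\to$ terminates and is locally confluent, then for every $s$ there is exactly one element $\operatorname{nf}(s)$, the \emph{normal form} of $s$, such that $s\to^*\operatorname{nf}(s)$ and $\operatorname{nf}(s)\to t$ for no $t$. In particular $s\to t$ implies $\operatorname{nf}(s)=\operatorname{nf}(t)$.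

\section{Labels}\label{sec:labels}

By Proposition~\ref{prop:ideals} the task is to realize $\operatorname{Id}(S)$ as an interval. To turn ideals into submonoids we attach elements of $S$ to the elements of a monoid. For a monoid with zero $N$ write $N^\bullet=N\setminus\{0\}$, and fix a join-semilattice $S$ with $0$.

\begin{definition}
A \emph{label} on a monoid with zero $N$ is a map $c\colon N\to S$ with $c(0)=c(1)=0$ and $c(vw)\le c(v)\vee c(w)$ for all $v,w\in N$.
\end{definition}

We ask for an inequality because products may vanish or lose information. It suffices to make $c^{-1}(J)$ a submonoid for every ideal $J$. The difficulty is to exclude all other submonoids that contain $c^{-1}(0)$, and the following property does so.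
\begin{itemize}
\item[(G)] If $x,y_1,y_2\in N^\bullet$ and $c(x)\le c(y_1)\vee c(y_2)$, then $x=p\,y_1\,q\,y_2\,r$ for some $p,q,r\in c^{-1}(0)$.
\end{itemize}

\begin{lemma}\label{lem:criterion}
Let $c\colon N\to S$ be a surjective label with property \textup{(G)}, and let $M=c^{-1}(0)$. Then $J\mapsto c^{-1}(J)$ is an isomorphism from $\operatorname{Id}(S)$ onto the interval $[M,N]$ of $\operatorname{Sub}(N)$.
\end{lemma}

\begin{proof}
Each $c^{-1}(J)$ is a submonoid containing $M$. Since $c$ is surjective, $c(c^{-1}(J))=J$, so $J\subseteq J'$ if and only if $c^{-1}(J)\subseteq c^{-1}(J')$. An order isomorphism between lattices is a lattice isomorphism, so it remains to show that every $H\in[M,N]$ has the form $c^{-1}(J)$. First,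
\begin{equation}\label{eq:absorb}
h_1,h_2\in H,\quad g\in N,\quad c(g)\le c(h_1)\vee c(h_2)\quad\Longrightarrow\quad g\in H.
\end{equation}
For $g=0$ this holds since $0\in M$. Let $g\ne0$. If some $h_i$ is $0$, replace it by $1$, which lies in $H$ and also has label $0$. Then (G) writes $g$ as a product of $h_1$, $h_2$ and elements of $M\subseteq H$.

Let $J=c(H)$, which contains $c(1)=0$. If $s\le c(h_1)\vee c(h_2)$ with $h_1,h_2\in H$, then $s=c(g)$ for some $g\in N$ by surjectivity, and $g\in H$ by \eqref{eq:absorb}, so $s\in J$. Taking $h_1=h_2$ shows that $J$ is downward closed, and taking $s=c(h_1)\vee c(h_2)$ shows that $J$ is closed under $\vee$. So $J$ is an ideal. If $c(g)\in J$, say $c(g)=c(h)$ with $h\in H$, then $g\in H$ by \eqref{eq:absorb} with $h_1=h_2=h$. Hence $H=c^{-1}(J)$.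
\end{proof}

A surjective label is easy to find. Let
\begin{equation}\label{eq:N0}
N_0=\{0,1\}\cup\{f_s: s\in S\setminus\{0\}\},\qquad f_sf_t=0\ \text{ for all } s,t,
\end{equation}
and put $c_0(0)=c_0(1)=0$ and $c_0(f_s)=s$. As in Example~\ref{ex:powerset}, the interval above $c_0^{-1}(0)=\{0,1\}$ is the whole power set of $S\setminus\{0\}$. We have to add elements of label $0$ that create the missing relations and no others.

\begin{example}[The three-element chain]\label{ex:chain}
Let $S=\{0<s<t\}$, which has three ideals. The interval $[\{0,1\},N_0]$ has four elements, and the unwanted one is $\{0,1,f_t\}$. To remove it we adjoin letters $l$ and $r$ of label $0$ with $lf_tr=f_s$, and we declare every other use of the brackets $l,r$ to be $0$. That is, we rewrite words in $f_s,f_t,l,r$ by the rules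
\[
ff'\to0\quad(f,f'\in\{f_s,f_t\}),\qquad lf_tr\to f_s,\qquad lf_sr\to0,\qquad lr\to0,
\]
where $\to0$ means that the whole word becomes $0$. The rules shorten words. A left side of one of the last three rules has $l$ only at its start and $r$ only at its end, and if it contains an $f$, the neighbors of that $f$ are $l$ and $r$. So two occurrences of left sides overlap only if both have the form $ff'$, and then both give $0$; disjoint occurrences can be rewritten in either order. By Newman's lemma words have normal forms, and the normal forms, multiplied by concatenating and rewriting, form a monoid $N_1\supseteq N_0$. Its nonzero elements are the words in which no two $f$'s are adjacent and every $r$ precedes every $l$. Let $c(w)$ be the largest index of an $f$ in $w$, or $0$ if there is none. No rule increases $c$, because $s\le t$; hence $c$ is a label on $N_1$, and $M_1=c^{-1}(0)=\{0\}\cup\{r^al^b: a,b\ge0\}$.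

Now every $H\in[M_1,N_1]$ that contains $f_t$ contains $f_s$. But the new elements bring new unwanted submonoids. Let $H$ be generated by $M_1$ and $f_sl$. A concatenation of generators does not contain $f_t$, so only the rules that give $0$ apply to it; hence every nonzero element of $H$ of label $s$ contains the letter $l$. So $f_s\notin H$, although $c(H)=\{0,s\}$. The step must be repeated, now over $N_1$, and then over the result, $\omega$ times.
\end{example}

Two brackets are needed, not one. A relation $ly=x$ forces $xw=0$ whenever $yw=0$. In the example $y=f_sl$ has to generate $x=f_sr$, and $yr=0$ while $xr=f_srr\ne0$, so the one-sided relation would collapse $N_1$. In $lyr$ the element $y$ is shielded from its neighbors on both sides.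

\section{The bracket extension}\label{sec:brackets}

We now carry out the step of Example~\ref{ex:chain} over an arbitrary monoid with zero $N$ and for an arbitrary set of pairs $T\subseteq N^\bullet\times N^\bullet$. For each $\tau=(x_\tau,y_\tau)\in T$ take two new letters $l_\tau$ and $r_\tau$, all distinct, called \emph{$l$-letters} and \emph{$r$-letters}. The goal is a monoid that contains $N$ and satisfies $l_\tau y_\tau r_\tau=x_\tau$.

Let $F=F(N,T)$ consist of $0$ and all sequences
\[
s=(w_0,b_1,w_1,b_2,\dots,b_k,w_k),\qquad k\ge0,\quad w_i\in N^\bullet,\quad b_i\text{ a letter}.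
\]
The $w_i$ are the \emph{entries} of $s$ and $k$ is its \emph{length}. A sequence of this shape in which some entry equals $0$ is read as the element $0$ of $F$. Let $0$ be absorbing and put
\[
(w_0,\dots,b_k,w_k)\,(w'_0,b'_1,\dots,w'_m)=(w_0,\dots,b_k,\;w_kw'_0,\;b'_1,\dots,w'_m).
\]
This product has identity $(1)$ and is associative. If the middle factor of $stu$ has positive length, the two products of entries are formed independently; if it is $(w)$, both bracketings give the single new entry $w_k w w''_0$, and if $st=0$ or $tu=0$ this entry is $0$. So $F$ is a monoid with zero.

If $b_i=l_\tau$ is an $l$-letter and $b_{i+1}=r_\sigma$ is an $r$-letter, then $s$ has a \emph{redex at $i$}, with \emph{middle entry} $w_i$. The redex is a \emph{match} if $\tau=\sigma$ and $w_i=y_\tau$, and a \emph{mismatch} otherwise. \emph{Contracting} a match replaces the block $w_{i-1},b_i,w_i,b_{i+1},w_{i+1}$ by the single entry $w_{i-1}x_\tau w_{i+1}$, so that the result is $0$ if this product is $0$. Contracting a mismatch gives $0$. Write $s\to t$ if $t$ results from $s$ by one contraction. The element $0$ has no redex, and a sequence without a redex is called \emph{irreducible}.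

What is new compared with Example~\ref{ex:chain} is that a contraction multiplies entries in $N$, and that two neighboring redexes share an entry.

\begin{lemma}\label{lem:confluence}
The relation $\to$ on $F$ terminates and is locally confluent. Hence every $s\in F$ has a normal form $\operatorname{nf}(s)$, which is $0$ or irreducible.
\end{lemma}

\begin{proof}
A contraction gives $0$ or lowers the length by $2$, so $\to$ terminates. Let $s$ have redexes at $i<j$, with contractions $t$ and $t'$. Since $b_{i+1}$ is an $r$-letter and $b_j$ is an $l$-letter, $j\ge i+2$. The block replaced at $i$ ends with $w_{i+1}$ and does not meet $b_j,w_j,b_{j+1}$; the block replaced at $j$ starts with $w_{j-1}$, where $j-1\ge i+1$, and does not meet $b_i,w_i,b_{i+1}$. So each redex survives a nonzero contraction of the other, with the same letters and middle entry.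

If the redex at $i$ is a mismatch, then $t=0$, and either $t'=0$ or $t'$ still contains the mismatch and $t'\to0$. The same holds with the roles of $i$ and $j$ exchanged.

Suppose that both are matches, for pairs $\tau$ and $\tau'$. Let $u\in F$ be obtained from $s$ by making both replacements: for $j\ge i+3$ the new entries are $w_{i-1}x_\tau w_{i+1}$ and $w_{j-1}x_{\tau'}w_{j+1}$, and for $j=i+2$ there is one new entry $w_{i-1}x_\tau w_{i+1}x_{\tau'}w_{i+3}$. If $t\ne0$, contracting the surviving redex gives $t\to u$. If $t=0$, then $w_{i-1}x_\tau w_{i+1}=0$; this product is a factor of a new entry of $u$, so $u=0=t$. In the same way $t'\to u$ or $t'=u=0$.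
\end{proof}

To multiply normal forms we need contraction to respect the product of $F$.

\begin{lemma}\label{lem:compatible}
If $s\to t$ and $u\in F$, then $us\to ut$ or $us=ut$, and $su\to tu$ or $su=tu$. Consequently $\operatorname{nf}(us)=\operatorname{nf}(u\operatorname{nf}(s))$ and $\operatorname{nf}(su)=\operatorname{nf}(\operatorname{nf}(s)u)$ for all $s,u\in F$.
\end{lemma}

\begin{proof}
We treat left multiplication; the other side is its mirror image. For $u=0$ both products are $0$. Let $u\ne0$ have last entry $v$, and let $t$ be the contraction of $s$ at $i$. In $us$ only the first entry $w_0$ of $s$ is changed, to $vw_0$, and $w_0$ is not a middle entry.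

Suppose $us\ne0$. The redex persists in $us$. If it is a mismatch, then $us\to0=ut$. If it is a match and $i\ge2$, the replaced block does not contain $w_0$, and $us\to ut$. If it is a match and $i=1$, the new entry is $(vw_0)x_\tau w_2=v(w_0x_\tau w_2)$, and again $us\to ut$; this includes the case $t=0$, in which the new entry is $0$.

Suppose $us=0$, that is, $vw_0=0$. Either $t=0$, or the first entry of $t$ is $w_0$ or $w_0x_\tau w_2$, which $v$ annihilates. So $ut=0=us$.

In all cases $\operatorname{nf}(us)=\operatorname{nf}(ut)$, and the last statement follows along a chain $s\to\dots\to\operatorname{nf}(s)$.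
\end{proof}

\begin{proposition}\label{prop:extension}
Let $N[T]$ be the set of irreducible sequences together with $0$, with the product $s*t=\operatorname{nf}(st)$. Then $N[T]$ is a monoid with zero. It contains $N$ as a submonoid with the same $0$ and $1$, when $w\in N^\bullet$ is identified with $(w)$. Writing $b$ for $(1,b,1)$ when $b$ is a letter, we have
\begin{equation}\label{eq:bracket}
l_\tau*y_\tau*r_\tau=x_\tau\qquad(\tau\in T).
\end{equation}
Moreover $|N[T]|\le\max(|N|,\aleph_0)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compatible}, $(s*t)*u=\operatorname{nf}(stu)=s*(t*u)$. The identity is $(1)$ and $0$ is absorbing. Sequences of length $0$ are irreducible and $(v)*(w)=(vw)$, read as $0$ if $vw=0$. The left side of \eqref{eq:bracket} is $\operatorname{nf}(1,l_\tau,y_\tau,r_\tau,1)=(x_\tau)$. Finally, $N[T]$ consists of $0$ and finite sequences over a set of cardinality at most $\max(|N|,\aleph_0)$.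
\end{proof}

We call $N[T]$ the \emph{bracket extension} of $N$ by $T$. The monoid $N_1$ of Example~\ref{ex:chain} is $N_0[\{(f_s,f_t)\}]$. If the new letters are to have label $0$, then \eqref{eq:bracket} forces $c(x_\tau)\le c(y_\tau)$. This condition is also sufficient.

\begin{lemma}\label{lem:label}
Let $c$ be a label on $N$ with $c(x)\le c(y)$ for all $(x,y)\in T$. Put $c'(0)=0$ and $c'(w_0,b_1,\dots,b_k,w_k)=c(w_0)\vee\dots\vee c(w_k)$. Then $c'$ is a label on $N[T]$ that extends $c$, and $c'(l_\tau)=c'(r_\tau)=0$ for all $\tau\in T$.
\end{lemma}

\begin{proof}
Define $c'$ on all of $F$ by the same formula. Then $c'(st)\le c'(s)\vee c'(t)$ in $F$: either $st=0$, or the entries of $st$ are entries of $s$ or $t$ except for $w_kw'_0$, and $c(w_kw'_0)\le c(w_k)\vee c(w'_0)$. Next, $s\to t$ implies $c'(t)\le c'(s)$. For $t=0$ there is nothing to show. Otherwise the entries $w_{i-1}$, $w_i=y_\tau$, $w_{i+1}$ are replaced by one entry, and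
\[
c(w_{i-1}x_\tau w_{i+1})\le c(w_{i-1})\vee c(x_\tau)\vee c(w_{i+1})\le c(w_{i-1})\vee c(y_\tau)\vee c(w_{i+1}).
\]
Hence $c'(s*t)=c'(\operatorname{nf}(st))\le c'(st)\le c'(s)\vee c'(t)$. The formula gives $c'((w))=c(w)$ and $c'(1,b,1)=0$.
\end{proof}

\section{Coordinates}\label{sec:coordinates}

Iterating the bracket extension will produce a monoid $N$ with property (G) and $|N|\le\max(|S|,\aleph_0)$. If $|S|\le|X|$, nothing more is needed: identify $N$ with a subset of $X$, and let $N$ act on it by left multiplication and fix the other points. For larger $S$ cardinality does not give a faithful action.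

\begin{example}\label{ex:ordinal}
Let $\mu=|X|^+\le2^{|X|}$ be the successor cardinal of $|X|$, viewed as the set of smaller ordinals. The monoid $(\mu,\max,0)$ does not embed in $X^X$. Suppose that $\alpha\mapsto e_\alpha$ is an embedding, and let $\alpha<\beta$. From $e_\alpha e_\beta=e_\beta$ we get $e_\beta(X)\subseteq e_\alpha(X)$. If the images were equal, then the idempotent $e_\beta$, which fixes its image pointwise, would satisfy $e_\beta e_\alpha=e_\alpha$; but $e_\beta e_\alpha=e_\beta\neq e_\alpha$. Choosing $x_\alpha\in e_\alpha(X)\setminus e_{\alpha+1}(X)$ gives $\mu$ distinct points of $X$.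
\end{example}

Direct powers supply large monoids that do act on a small set: if $W$ is countable and $\lambda$ is infinite, then $W^\lambda$ acts faithfully on $\lambda\times W$, a set of cardinality $\lambda$. So we try to represent the elements of $N$ by $\lambda$-tuples over a countable monoid $W$, and the letters of $N[T]$ by tuples of letters of a bracket extension of $W$. The three-element chain shows what to expect. Let
\begin{equation}\label{eq:W0}
W_0=\{0,1\}\cup\{a_i: i<\omega\},\qquad a_ia_j=0\ \text{ for all } i,j,
\end{equation}
and let $W_1=W_0[W_0^\bullet\times W_0^\bullet]$ be the extension by all pairs.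

\begin{example}\label{ex:coordinates}
In Example~\ref{ex:chain} take $\lambda=2$ and represent $f_s$ by $(a_0,a_0)$ and $f_t$ by $(a_0,a_1)$. The pair $(f_s,f_t)$ projects to $\rho=(a_0,a_0)$ in the first coordinate and to $\rho'=(a_0,a_1)$ in the second, so we represent $l$ by $(l_\rho,l_{\rho'})$ and $r$ by $(r_\rho,r_{\rho'})$. In $W_1^2$ the product $lf_tr=f_s$ becomes
\[
(l_\rho*a_0*r_\rho,\ l_{\rho'}*a_1*r_{\rho'})=(a_0,a_0),
\]
which represents $f_s$. But the product $lf_sr=0$ becomes
\[
(l_\rho*a_0*r_\rho,\ l_{\rho'}*a_0*r_{\rho'})=(a_0,0).
\]
The first coordinate cannot tell $f_s$ from $f_t$ and sees a match. So a single coordinate is not a homomorphism. What survives is that a match is a match in every coordinate, and a mismatch is a mismatch in some coordinate.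
\end{example}

This is the reason for sending mismatches to $0$: it suffices that one coordinate detects the mismatch, provided that we treat all tuples with a zero coordinate as one zero. For a monoid with zero $W$ and a cardinal $\lambda\ge1$ let
\[
B=\{\psi\in W^\lambda: \psi(\alpha)=0\text{ for some }\alpha<\lambda\}.
\]
This is an ideal of the monoid $W^\lambda$, meaning that $\psi\chi,\chi\psi\in B$ for $\psi\in B$ and $\chi\in W^\lambda$, and its complement is $(W^\bullet)^\lambda$.

\begin{definition}
A \emph{coordinate system} for $N$ in $W^\lambda$ is a map $\varphi\colon N^\bullet\to(W^\bullet)^\lambda$, written $\varphi(v)=(\varphi_\alpha(v))_{\alpha<\lambda}$, such that for all $v,w\in N^\bullet$: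
\begin{itemize}
\item[(C1)] $\varphi(1)$ is the identity of $W^\lambda$;
\item[(C2)] $\varphi$ is injective;
\item[(C3)] if $vw\ne0$, then $\varphi(v)\varphi(w)=\varphi(vw)$;
\item[(C4)] if $vw=0$, then $\varphi(v)\varphi(w)\in B$.
\end{itemize}
\end{definition}

Collapsing $B$ costs nothing, because the intervals that we want lie above a submonoid that contains $0$.

\begin{lemma}\label{lem:transfer}
Let $\varphi$ be a coordinate system for $N$ in $W^\lambda$. Then $\hat N=\varphi(N^\bullet)\cup B$ is a submonoid of $W^\lambda$, and the map $\pi\colon\hat N\to N$ with $\pi(\varphi(v))=v$ and $\pi(B)=\{0\}$ is a surjective homomorphism. If $M$ is a submonoid of $N$ with $0\in M$, then the interval $[M,N]$ of $\operatorname{Sub}(N)$ is isomorphic to the interval $[\pi^{-1}(M),\hat N]$ of $\operatorname{Sub}(W^\lambda)$.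
\end{lemma}

\begin{proof}
The map $\pi$ is well defined by (C2) and because $\varphi(N^\bullet)\cap B=\emptyset$. By (C1) the identity lies in $\hat N$ and maps to $1$. Let $g,h\in\hat N$. If one of them lies in $B$, then $gh\in B$ and $\pi(gh)=0=\pi(g)\pi(h)$. If $g=\varphi(v)$ and $h=\varphi(w)$, then by (C3) and (C4) either $gh=\varphi(vw)$, or $gh\in B$ and $vw=0$; in both cases $gh\in\hat N$ and $\pi(gh)=vw$.

Since $\pi$ restricts to a bijection from $\hat N\setminus B$ onto $N^\bullet$, the maps $H\mapsto\pi^{-1}(H)$ and $K\mapsto\pi(K)$ are mutually inverse, inclusion-preserving bijections between the subsets of $N$ that contain $0$ and the subsets of $\hat N$ that contain $B$. Both send submonoids to submonoids, and $H\supseteq M$ if and only if $\pi^{-1}(H)\supseteq\pi^{-1}(M)$.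
\end{proof}

Applying $\pi$ to a product of three factors extends (C3) and (C4): for $v_1,v_2,v_3\in N^\bullet$,
\begin{equation}\label{eq:triple}
\varphi(v_1)\varphi(v_2)\varphi(v_3)\ \text{ equals } \varphi(v_1v_2v_3)\text{ if } v_1v_2v_3\ne0,\text{ and lies in }B\text{ otherwise.}
\end{equation}

Coordinate systems pass to bracket extensions. The projections of the pairs in $T$ may be arbitrary pairs in $W^\bullet$, so $W$ is extended by all pairs. No label is involved, and therefore $W$ will not depend on $S$.

\begin{lemma}\label{lem:coordinates}
Let $\varphi$ be a coordinate system for $N$ in $W^\lambda$, let $T\subseteq N^\bullet\times N^\bullet$, and let $W'=W[W^\bullet\times W^\bullet]$. For $\tau\in T$ and $\alpha<\lambda$ put $\tau_\alpha=(\varphi_\alpha(x_\tau),\varphi_\alpha(y_\tau))$, $\varphi_\alpha(l_\tau)=l_{\tau_\alpha}$ and $\varphi_\alpha(r_\tau)=r_{\tau_\alpha}$, and put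
\[
\varphi'_\alpha(w_0,b_1,\dots,b_k,w_k)=(\varphi_\alpha(w_0),\varphi_\alpha(b_1),\dots,\varphi_\alpha(b_k),\varphi_\alpha(w_k)).
\]
Then $\varphi'$ is a coordinate system for $N[T]$ in $(W')^\lambda$ that extends $\varphi$.
\end{lemma}

\begin{proof}
Let $F=F(N,T)$ and $F_W=F(W,W^\bullet\times W^\bullet)$. The formula defines maps $\varphi'_\alpha\colon F\setminus\{0\}\to F_W\setminus\{0\}$ that preserve the length and the type ($l$ or $r$) of each letter. So $\varphi'_\alpha(s)$ has redexes at the same positions as $s$, and irreducible sequences go to irreducible sequences. On sequences of length $0$ the map $\varphi'$ is $\varphi$, which gives (C1).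

By (C2), if $\tau\ne\sigma$ in $T$, then $\tau_\alpha\ne\sigma_\alpha$ for some $\alpha$. Now let $\varphi'_\alpha(s)=\varphi'_\alpha(t)$ for all $\alpha$. As $\lambda\ge1$, the sequences $s$ and $t$ have the same length and the same types of letters; their entries agree by (C2), and the indices of their letters agree by the previous sentence. So $s=t$, which is (C2) for $\varphi'$. The other two conditions rest on the following claim.

\medskip
\noindent\emph{Claim.} Let $s\in F\setminus\{0\}$. If $\operatorname{nf}(s)\ne0$, then $\operatorname{nf}(\varphi'_\alpha(s))=\varphi'_\alpha(\operatorname{nf}(s))$ for all $\alpha$. If $\operatorname{nf}(s)=0$, then $\operatorname{nf}(\varphi'_\alpha(s))=0$ for some $\alpha$.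
\medskip

We use induction on the length. If $s$ is irreducible, then so is each $\varphi'_\alpha(s)$, and both sides of the first equation are $\varphi'_\alpha(s)$. Otherwise choose a redex $l_\tau,w_i,r_\sigma$ of $s$.

If it is a mismatch, then $\operatorname{nf}(s)=0$. Either $\tau\ne\sigma$, and then $\tau_\alpha\ne\sigma_\alpha$ for some $\alpha$; or $w_i\ne y_\tau$, and then $\varphi_\alpha(w_i)\ne\varphi_\alpha(y_\tau)$ for some $\alpha$ by (C2). For this $\alpha$ the redex of $\varphi'_\alpha(s)$ at $i$ is a mismatch, so $\operatorname{nf}(\varphi'_\alpha(s))=0$.

If it is a match, then for every $\alpha$ the redex of $\varphi'_\alpha(s)$ at $i$ is $l_{\tau_\alpha},\varphi_\alpha(y_\tau),r_{\tau_\alpha}$, a match whose contraction creates the entry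
\[
z_\alpha=\varphi_\alpha(w_{i-1})\,\varphi_\alpha(x_\tau)\,\varphi_\alpha(w_{i+1}).
\]
Let $z=w_{i-1}x_\tau w_{i+1}$. If $z=0$, then $\operatorname{nf}(s)=0$, and by \eqref{eq:triple} some $z_\alpha$ is $0$, so $\varphi'_\alpha(s)\to0$. If $z\ne0$, let $s\to s_1\ne0$ be the contraction. By \eqref{eq:triple}, $z_\alpha=\varphi_\alpha(z)$ for all $\alpha$, so $\varphi'_\alpha(s)\to\varphi'_\alpha(s_1)$ for all $\alpha$. Normal forms are unchanged by a contraction, so the claim for $s$ follows from the claim for the shorter sequence $s_1$. This proves the claim.

Let $s,t\in N[T]^\bullet$, let $v$ be the last entry of $s$ and $w$ the first entry of $t$. If $vw=0$, then $s*t=0$, and by (C4) there is $\alpha$ with $\varphi_\alpha(v)\varphi_\alpha(w)=0$, so that $\varphi'_\alpha(s)\varphi'_\alpha(t)=0$ already in $F_W$; this is (C4) for $s,t$. If $vw\ne0$, then $st\ne0$ in $F$, and (C3) gives $\varphi'_\alpha(s)\varphi'_\alpha(t)=\varphi'_\alpha(st)$ in $F_W$, so $\varphi'_\alpha(s)*\varphi'_\alpha(t)=\operatorname{nf}(\varphi'_\alpha(st))$ for all $\alpha$. The claim applied to $st$ gives (C3) when $s*t\ne0$ and (C4) when $s*t=0$.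
\end{proof}

\section{The monoid $W$ and the proofs of the theorems}\label{sec:construction}

Starting from the monoid $W_0$ of \eqref{eq:W0}, let
\[
W_{n+1}=W_n[W_n^\bullet\times W_n^\bullet],\qquad W=\bigcup_{n<\omega}W_n,
\]
with new letters at each stage. By Proposition~\ref{prop:extension} each $W_n$ is countable and is a submonoid of $W_{n+1}$ with the same $0$ and $1$, so $W$ is a countably infinite monoid with zero.

\begin{proposition}\label{prop:realize}
Let $\lambda\ge1$ be a cardinal and $S$ a join-semilattice with $0$ such that $|S|\le\aleph_0^\lambda$. Then $\operatorname{Id}(S)$ is isomorphic to an interval of $\operatorname{Sub}(W^\lambda)$.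
\end{proposition}

\begin{proof}
Fix an injection $e\colon S\to\omega^\lambda$; this is the only use of the bound on $|S|$. Let $N_0$ and $c_0$ be as in \eqref{eq:N0}, and put $\varphi^0_\alpha(1)=1$ and $\varphi^0_\alpha(f_s)=a_{e(s)(\alpha)}$. This is a coordinate system for $N_0$ in $W_0^\lambda$: (C2) holds since $e$ is injective and $a_i\ne1$; a nonzero product in $N_0$ has a factor $1$, which gives (C3); and a zero product of nonzero elements is some $f_sf_t$, which gives (C4) since $a_ia_j=0$.

Given $N_n$ with a label $c_n$ and a coordinate system $\varphi^n$ in $W_n^\lambda$, let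
\[
T_n=\{(x,y)\in N_n^\bullet\times N_n^\bullet: c_n(x)\le c_n(y)\},\qquad N_{n+1}=N_n[T_n],
\]
again with new letters. Lemma~\ref{lem:label} extends $c_n$ to a label $c_{n+1}$ on $N_{n+1}$, and Lemma~\ref{lem:coordinates} extends $\varphi^n$ to a coordinate system $\varphi^{n+1}$ for $N_{n+1}$ in $W_{n+1}^\lambda$. Let $N=\bigcup_nN_n$, $c=\bigcup_nc_n$ and $\varphi=\bigcup_n\varphi^n$. Each condition on a label or a coordinate system concerns at most two elements of $N$, which lie in a common $N_n$. So $c$ is a label on $N$ and $\varphi$ is a coordinate system for $N$ in $W^\lambda$. The label $c$ is surjective because $c_0$ is.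

We verify (G). Let $x,y_1,y_2\in N_n^\bullet$ with $c(x)\le c(y_1)\vee c(y_2)$. The brackets handle one element $y$ at a time, so we need a nonzero multiple $y$ of $y_1$ and $y_2$ whose label is the full join. The product $y_1y_2$ does not serve, since it may be $0$, as $f_sf_t$ is. We separate the factors by a letter. The pair $(1,1)$ lies in $T_n$, so $q=l_{(1,1)}$ is an element of $N_{n+1}$ with $c(q)=0$. The sequence $y=(y_1,q,y_2)$ has a single letter, so it is irreducible, and $y=y_1qy_2$ is a nonzero element of $N_{n+1}$. By the formula of Lemma~\ref{lem:label}, $c(y)=c(y_1)\vee c(y_2)\ge c(x)$. Hence $\tau=(x,y)\in T_{n+1}$, and \eqref{eq:bracket} gives $x=l_\tau\,y_1\,q\,y_2\,r_\tau$ in $N_{n+2}$, with $c(l_\tau)=c(r_\tau)=0$.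

Let $M=c^{-1}(0)$, which contains $0$. By Lemmas \ref{lem:criterion} and \ref{lem:transfer}, $\operatorname{Id}(S)\cong[M,N]\cong[\pi^{-1}(M),\hat N]$, and the last interval lies in $\operatorname{Sub}(W^\lambda)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
The monoid $W$ depends neither on $\lambda$ nor on any lattice, and $|W^\lambda|=\aleph_0^\lambda$ is infinite. If $L$ is algebraic with at most $\aleph_0^\lambda$ compact elements and $S$ is the semilattice of these elements, then $L\cong\operatorname{Id}(S)$ by Proposition~\ref{prop:ideals}, and $\operatorname{Id}(S)$ is isomorphic to an interval of $\operatorname{Sub}(W^\lambda)$ by Proposition~\ref{prop:realize}. The converse is Proposition~\ref{prop:upper} with $A=W^\lambda$.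
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda=|X|$. Since $X$ is infinite, $2^\lambda=\aleph_0^\lambda$ and $|\lambda\times W|=\lambda$. By the first equality and Theorem~\ref{thm:universal}, $L$ is isomorphic to an interval $[P,Q]$ of $\operatorname{Sub}(W^\lambda)$. By the second we may assume that $X=\lambda\times W$. For $\psi\in W^\lambda$ let $\theta(\psi)\in X^X$ be the map $(\alpha,u)\mapsto(\alpha,\psi(\alpha)u)$. Then $\theta(\psi)\circ\theta(\chi)=\theta(\psi\chi)$ and $\theta$ sends the identity to the identity; it is injective because $\theta(\psi)$ maps $(\alpha,1)$ to $(\alpha,\psi(\alpha))$. Let $M=\theta(P)$ and $N=\theta(Q)$. Every submonoid of $X^X$ between $M$ and $N$ lies in the image of $\theta$, so $H\mapsto\theta(H)$ is an isomorphism from $[P,Q]$ onto $[M,N]$.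
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Theorem~\ref{thm:main} and the isomorphism \eqref{eq:monoids} show that every lattice in (i) is in (ii); this is the positive answer to the question of Section~\ref{sec:intro}. A subinterval of $[\mathcal{J},\langle\mathcal{O}^{(1)}\rangle]$ is an interval of $\operatorname{Cl}(X)$, so every lattice in (ii) is in (iii). Every lattice in (iii) is in (i) by Proposition~\ref{prop:upper}.
\end{proof}

In particular the bound $2^{|X|}$ cannot be enlarged: the power set of a set of cardinality $\kappa>2^{|X|}$ is an algebraic lattice with $\kappa$ compact elements, so it is not isomorphic to an interval of $\operatorname{Cl}(X)$.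

\begin{thebibliography}{9}

\bibitem{BS}
Burris and Sankappanavar, \emph{A Course in Universal Algebra}.

\bibitem{GP}
Martin Goldstern and Michael Pinsker, \emph{A survey of clones on infinite sets}, arXiv:math/0701030 (2007).

\bibitem{Gratzer}
Gr\"atzer, \emph{General Lattice Theory}.

\end{thebibliography}
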